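# Cutting a space into $\lambda$ dense pieces when $\lambda$ is singular

## 1. The guess that dense pieces below $\lambda$ add up to $\lambda$

Suppose that every sufficiently large dense subset of a space can be cut into $\mu$ disjoint dense pieces, for each $\mu<\lambda$. Can the space then be cut into $\lambda$ disjoint dense pieces?

The first guess is yes, and for singular $\lambda$ there is an obvious reason. Put $\kappa=\operatorname{cf}(\lambda)<\lambda$ and let $\langle\lambda_i:i<\kappa\rangle$ be cofinal in $\lambda$. Cut the space into $\kappa$ dense pieces, and then cut the $i$-th piece into $\lambda_i$ dense pieces. Altogether this gives $\sum_{i<\kappa}\lambda_i=\lambda$ pieces. Before testing the guess we fix the words. We work in ZFC. All spaces are non-empty topological spaces, and no separation axiom is assumed.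

**Definition (resolvability).** For a cardinal $\mu>1$, a space is *$\mu$-resolvable* if it contains $\mu$ many pairwise disjoint dense subsets. It is *$(<\lambda)$-resolvable* if it is $\mu$-resolvable for every cardinal $\mu<\lambda$. A space that is not $2$-resolvable is called *irresolvable*.

The real line is $2$-resolvable, by the rationals and the irrationals. A space with an isolated point is irresolvable, since every dense set contains that point.

**Definition (dispersion character).** $\Delta(X)$ is the smallest cardinality of a non-empty open subset of $X$.

For example $\Delta(\mathbb R)=2^{\omega}$, while the disjoint sum $\mathbb R\oplus\mathbb Q$ has dispersion character $\omega$. If $X$ is $\lambda$-resolvable then $\Delta(X)\ge\lambda$, because each non-empty open set meets $\lambda$ disjoint sets. So the condition $\Delta(X)\ge\lambda$ must be assumed in any case.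

**Definition (cellularity).** A *cellular family* is a family of pairwise disjoint non-empty open sets. $c(X)$ is the supremum of the sizes of the cellular families in $X$, and $\widehat c(X)$ is the smallest cardinal $\kappa$ such that $X$ has no cellular family of size $\kappa$.

For $\mathbb R$ we have $c=\omega$ and $\widehat c=\omega_1$. If any two non-empty open sets of $X$ meet, then $c(X)=1$ and $\widehat c(X)=2$.

Now three tests of the guess.

*The indiscrete space on a set of size $\lambda$.* Dense means non-empty, so the singletons are $\lambda$ disjoint dense sets. The guess is right.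

*A space with few open sets that matter.* Suppose that $\Delta(X)\ge\lambda$ and that $X$ has a $\pi$-base $\mathcal P$ with $|\mathcal P|\le\lambda$, that is, a family of non-empty open sets such that each non-empty open set contains one of them. List $\mathcal P\times\lambda$ as $\{(P_\varepsilon,\gamma_\varepsilon):\varepsilon<\lambda\}$. By recursion pick $x_\varepsilon\in P_\varepsilon$ different from all earlier points. This is possible because fewer than $\lambda$ points have been used and $|P_\varepsilon|\ge\lambda$. The sets $F_\gamma=\{x_\varepsilon:\gamma_\varepsilon=\gamma\}$, $\gamma<\lambda$, are disjoint and dense. Again the guess is right, for every infinite $\lambda$.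

*A successor $\lambda=\mu^+$.* Here $(<\lambda)$-resolvable just means $\mu$-resolvable. Cutting $\mu$ pieces into $\mu$ pieces each gives $\mu$ pieces, and the summation argument says nothing. So if the guess is to be trusted, it is for singular $\lambda$. The regular case needs separate attention.

## 2. The statements for singular, countable and regular uncountable $\lambda$

In the paper of Istvan Juhasz, Lajos Soukup and Zoltan Szentmiklossy, "Resolvability of spaces having small spread or extent", arXiv:math/0609091 (2006), one finds the following theorem. Let $\lambda$ be a singular cardinal and $X$ a space such that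

* (i) $\Delta(X)\ge\lambda$;
* (ii) $\widehat c(X)\le\operatorname{cf}(\lambda)$;
* (iii) every dense subspace $Y\subseteq X$ with $\Delta(Y)\ge\lambda$ is $(<\lambda)$-resolvable.

Then $X$ is $\lambda$-resolvable. The authors write that they do not know if (ii) can be relaxed to $c(X)<\lambda$, or even dropped altogether. Both can be done.

**Theorem A.** Let $\lambda$ be a singular cardinal and $X$ a non-empty space such that (i) $\Delta(X)\ge\lambda$, and (iii) every dense $Y\subseteq X$ with $\Delta(Y)\ge\lambda$ is $(<\lambda)$-resolvable. Then $X$ is $\lambda$-resolvable.

If $Y$ is dense in $X$ and $\Delta(Y)\ge\lambda$, then $Y$ itself satisfies (i) and (iii), because a dense subset of $Y$ is dense in $X$. So Theorem A has a sharper form: if every dense $Y\subseteq X$ with $\Delta(Y)\ge\lambda$ is $(<\lambda)$-resolvable, then every such $Y$ is $\lambda$-resolvable.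

**Theorem B.** For an infinite cardinal $\lambda$, the implication "(i) and (iii) $\Rightarrow$ $X$ is $\lambda$-resolvable" holds for all spaces $X$ if and only if $\lambda$ is singular or $\lambda=\omega$. For each regular uncountable $\lambda$ there is a $T_1$ counterexample with $c(X)=1$.

So the guess is right for singular $\lambda$ and for $\omega$, and wrong for regular uncountable $\lambda$, even under the strongest possible bound on disjoint open sets. Sections 3 to 7 prove Theorem A, and Sections 8 and 9 complete Theorem B.

Three elementary facts will be used all the time.

**Fact 1.** Let $V$ be a non-empty open set and $\mathcal G$ a collection of non-empty open subsets of $V$ such that every non-empty open $O\subseteq V$ contains a member of $\mathcal G$. Then a maximal pairwise disjoint subfamily $\mathcal A$ of $\mathcal G$ (it exists by Zorn's lemma) has union dense in $V$, and it is a maximal cellular family in $V$.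

Indeed, a non-empty open $O\subseteq V$ missing $\bigcup\mathcal A$ would contain a member of $\mathcal G$ that could be added to $\mathcal A$.

**Fact 2.** A non-empty open subspace of a $\mu$-resolvable space is $\mu$-resolvable. If $\mathcal A$ is a cellular family of $\mu$-resolvable open sets with union dense in $X$, then $X$ is $\mu$-resolvable.

For the first part, intersect the dense sets with the open subspace. For the second, choose disjoint dense $D^A_\gamma\subseteq A$ $(\gamma<\mu)$ for each $A\in\mathcal A$. The sets $\bigcup_{A\in\mathcal A}D^A_\gamma$ are disjoint and dense in $X$.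

**Fact 3.** If $X$ is not $\mu$-resolvable, there is a non-empty open $U\subseteq X$ no non-empty open subset of which is $\mu$-resolvable.

Otherwise every non-empty open set contains a non-empty open $\mu$-resolvable set. Fact 1 gives a cellular family of such sets with dense union, and Fact 2 makes $X$ $\mu$-resolvable.

## 3. Big sets and cutting twice

From here to the end of Section 7, $\lambda$ is singular, $\kappa=\operatorname{cf}(\lambda)$, and $\langle\lambda_i:i<\kappa\rangle$ is a strictly increasing sequence of infinite cardinals cofinal in $\lambda$. The space $X$ satisfies (i) and (iii).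

The argument "cut into $\kappa$ pieces, then the $i$-th into $\lambda_i$" uses (iii) twice. The second use is to a piece $Y_i$ of the first cut, so it needs $\Delta(Y_i)\ge\lambda$, which (iii) does not promise. Already for the indiscrete space of size $\aleph_\omega$, the first cut may produce pieces $Y_n$ with $|Y_n|=\aleph_n$, and then (iii) is silent about every one of them. This is exactly where the guess loses its proof. We first isolate the property that the pieces must have.

**Definition (big).** Let $V\subseteq X$ be open and $Y\subseteq V$. The set $Y$ is *big in $V$* if $|Y\cap O|\ge\lambda$ for every non-empty open $O\subseteq V$.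

A big set is dense in $V$. The converse fails: in $\mathbb R$ the irrationals are big for every infinite $\lambda\le2^\omega$, while $\mathbb Q$ is dense but not big as soon as $\lambda>\omega$.

**Step 0 (localizing hypothesis (iii)).** The purpose is to be able to cut a big subset of an open set, although (iii) speaks of dense subsets of the whole space. The claim is:

$$\text{if } V\ne\emptyset \text{ is open, } Y \text{ is big in } V,\ \nu<\lambda,\text{ then } Y \text{ contains } \nu \text{ disjoint subsets dense in } V. \tag{1}$$

For $\nu\le1$ this is clear, so let $\nu>1$. Put $Z=Y\cup(X\setminus\overline V)$, and let $O\ne\emptyset$ be open in $X$. If $O\cap V\ne\emptyset$, then $|O\cap Z|\ge|O\cap V\cap Y|\ge\lambda$. If $O\cap V=\emptyset$, then $O\cap\overline V=\emptyset$, so $O\subseteq Z$ and $|O\cap Z|=|O|\ge\lambda$ by (i). Hence $Z$ is dense and $\Delta(Z)\ge\lambda$. By (iii) there are $\nu$ disjoint dense subsets of $Z$. Now $Y=Z\cap V$ is open in $Z$, so the intersections of these sets with $Y$ are dense in $Y$. They are therefore dense in $V$, as $Y$ is dense in $V$.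

To prove Theorem A, suppose from now on that $X$ is *not* $\lambda$-resolvable. By Fact 3 fix a non-empty open $U_0$ such that

$$\text{no non-empty open subset of } U_0 \text{ is } \lambda\text{-resolvable}. \tag{2}$$

**Step 1 (failure of the double cut produces small dense sets).** The purpose is to turn the defect of the first approach into information. Claim: *if $V\subseteq U_0$ is non-empty open and $D\subseteq V$ is dense in $V$, then there are a non-empty open $V'\subseteq V$ and a set $D'\subseteq D\cap V'$ dense in $V'$ with $|D'|<\lambda$.*

Suppose not. Then for every non-empty open $O\subseteq V$, every subset of $D\cap O$ that is dense in $O$ has size at least $\lambda$. Let $E\subseteq D$ be dense in $V$. For each such $O$ the set $E\cap O$ is dense in $O$, so $|E\cap O|\ge\lambda$. Thus every subset of $D$ that is dense in $V$ is big in $V$, and in particular $D$ is. Now the double cut works. By (1) there are disjoint $Y_i\subseteq D$ $(i<\kappa)$ dense in $V$. Each $Y_i$ is big in $V$, so by (1) it contains $\lambda_i$ disjoint sets dense in $V$. Together these are $\lambda$ disjoint dense subsets of $V$, contradicting (2).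

**Step 2 (a bound on cellular families).** Apply Step 1 to $D=V=U_0$. We get a non-empty open $X_0\subseteq U_0$ with a dense subset of size less than $\lambda$. Let $\delta<\lambda$ be the maximum of $\omega$ and the size of that subset. Since disjoint non-empty open sets contain distinct points of the dense subset,

$$\text{every cellular family in } X_0 \text{ has size at most } \delta. \tag{3}$$

From now on we work inside $X_0$. Statements (1), (2) and Step 1 apply to its open subsets, and $X_0$ is big in itself by (i).

So locally a bound $c<\lambda$ comes for free, and the first relaxation of (ii) is no easier than the second. But nothing makes $\delta$ smaller than $\kappa$, and that is where the difficulty will lie.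

## 4. Many small dense sets on one open set

Step 1 yields one small dense set on a small open set. We shall need $\rho$ disjoint ones, dense in the same open set, for any prescribed $\rho<\lambda$. The direct attempt is to take disjoint dense sets $D_\alpha$ $(\alpha<\rho)$ from (1) and apply Step 1 to each. For finite $\rho$ one may shrink the open set $\rho$ times. For infinite $\rho$ the open sets $V_\alpha$ given by Step 1 vary with $\alpha$, and an infinite intersection of open sets need not contain a non-empty open set. The remedy is to take many more sets $D_\alpha$ than needed, and to patch each wanted set together from many small pieces.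

**Step 3 (patching).** Claim: *let $V\subseteq X_0$ be non-empty open, $Y\subseteq V$ big in $V$, and $1\le\rho<\lambda$. Then there are a non-empty open $W\subseteq V$ and $\rho$ pairwise disjoint subsets of $Y\cap W$, each dense in $W$, whose union has size less than $\lambda$.*

Let $\nu=(\rho+\kappa+\delta)^+$. This is a regular cardinal, and $\nu<\lambda$ because $\lambda$ is a limit cardinal. By (1) take disjoint $D_\alpha\subseteq Y$ $(\alpha<\nu)$, each dense in $V$. By Step 1 choose non-empty open $V_\alpha\subseteq V$ and $D'_\alpha\subseteq D_\alpha\cap V_\alpha$ dense in $V_\alpha$ with $|D'_\alpha|\le\lambda_{i_\alpha}$ for some $i_\alpha<\kappa$. Since $\nu>\kappa$ is regular, there are $B\subseteq\nu$ with $|B|=\nu$ and a single $i<\kappa$ such that $i_\alpha=i$ for all $\alpha\in B$. For $\beta<\nu$ put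
$$O_\beta=\bigcup_{\alpha\in B\setminus\beta}V_\alpha .$$
Each $O_\beta$ is a non-empty open subset of $V$, since $B$ is unbounded in $\nu$, and the sets $O_\beta$ decrease as $\beta$ grows.

*First, where the patches keep occurring.* There is a non-empty open $W\subseteq V$ such that every $O_\beta$ meets every non-empty open subset of $W$. Suppose not. Then every non-empty open subset of $V$ has a non-empty open subset $A$ disjoint from some $O_{\beta(A)}$. By Fact 1 there is a cellular family $\mathcal A$ of such sets $A$ with $\bigcup\mathcal A$ dense in $V$. By (3), $|\mathcal A|\le\delta<\nu$, so $\beta^*=\sup_{A\in\mathcal A}\beta(A)<\nu$ by regularity. As $O_{\beta^*}\subseteq O_{\beta(A)}$ for all $A\in\mathcal A$, the open set $O_{\beta^*}\subseteq V$ misses the dense set $\bigcup\mathcal A$. So $O_{\beta^*}=\emptyset$, a contradiction.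

*Second, few patches suffice.* For each $\beta<\nu$ there is $C\subseteq B\setminus\beta$ with $|C|\le\delta$ such that $\bigcup_{\alpha\in C}V_\alpha$ is dense in $O_\beta$. Indeed, every non-empty open subset of $O_\beta$ meets some $V_\alpha$ with $\alpha\in B\setminus\beta$, so it contains a non-empty open set lying in some such $V_\alpha$. By Fact 1 there is a cellular family of such sets with union dense in $O_\beta$. It has at most $\delta$ members by (3). Choose one suitable $\alpha$ for each member and collect these $\alpha$ into $C$.

*Third, the patching.* By recursion on $\gamma<\rho$ let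
$$\beta_\gamma=\sup\Big\{\alpha+1:\alpha\in\bigcup_{\gamma'<\gamma}C_{\gamma'}\Big\},$$
and let $C_\gamma\subseteq B\setminus\beta_\gamma$ be as in the second claim for $\beta=\beta_\gamma$. Here $\beta_\gamma<\nu$, because at most $\rho\cdot\delta<\nu$ indices have been used and $\nu$ is regular. Every element of $C_\gamma$ is larger than all indices used before, so the sets $C_\gamma$ are pairwise disjoint. Put
$$F_\gamma=\bigcup_{\alpha\in C_\gamma}(D'_\alpha\cap W)\qquad(\gamma<\rho).$$

The sets $F_\gamma$ are subsets of $Y\cap W$. They are pairwise disjoint, since the $D_\alpha$ are disjoint and the $C_\gamma$ are disjoint.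

Each $F_\gamma$ is dense in $W$. Let $O\subseteq W$ be non-empty open. By the choice of $W$, the set $O\cap O_{\beta_\gamma}$ is non-empty, so it meets $V_\alpha$ for some $\alpha\in C_\gamma$. Then $O\cap V_\alpha$ is a non-empty open subset of $V_\alpha$, so it meets $D'_\alpha$. Since $O\subseteq W$, the set $O$ meets $F_\gamma$.

Finally $\big|\bigcup_{\gamma<\rho}F_\gamma\big|\le\rho\cdot\delta\cdot\lambda_i<\lambda$. This proves the claim.

## 5. Removing small sets one after another

Step 3 suggests a second approach. Instead of $\kappa$ pieces that must all be big, build *small* sets $E_\xi$ one after another for $\xi<\kappa$, each containing $\lambda_\xi$ disjoint sets dense in $X_0$. At stage $\xi$ look at what is left,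
$$Y_\xi=X_0\setminus\bigcup_{\eta<\xi}E_\eta .$$
If $Y_\xi$ is big in $X_0$, then it is big in every non-empty open $O\subseteq X_0$ (meaning $Y_\xi\cap O$ is). By Step 3 each such $O$ contains an open $W$ on which there are $\lambda_\xi$ disjoint dense subsets of $Y_\xi\cap W$ whose union $E_W$ has size less than $\lambda$. Take a maximal cellular family $\mathcal W_\xi$ of such sets $W$ and let $E_\xi=\bigcup_{W\in\mathcal W_\xi}E_W$. Gluing as in Fact 2 shows that $E_\xi$ contains $\lambda_\xi$ disjoint dense subsets of $X_0$. If all $\kappa$ stages can be carried out, we have $\lambda$ disjoint dense subsets of $X_0$, against (2). Everything hinges on one question: *is $Y_\xi$ still big?* Two cases are easy.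

*The case $\kappa=\omega$.* At stage $n<\omega$ let $O\ne\emptyset$ be open. Choose $W_0\in\mathcal W_0$ meeting $O$, then $W_1\in\mathcal W_1$ meeting $O\cap W_0$, and so on up to $W_{n-1}$. Put $W=O\cap W_0\cap\dots\cap W_{n-1}$. Then $W\cap E_\eta\subseteq E_{W_\eta}$ has size less than $\lambda$ for each $\eta<n$, and a finite union of such sets has size less than $\lambda$. As $|W|\ge\lambda$, we get $|Y_n\cap O|\ge\lambda$. So for $\operatorname{cf}(\lambda)=\omega$ no hypothesis on disjoint open sets is needed.

*The case $\widehat c(X)\le\kappa$.* Now $|\mathcal W_\eta|<\kappa$. Since $\kappa$ is regular, there is $i_\eta<\kappa$ with $|E_W|\le\lambda_{i_\eta}$ for all $W\in\mathcal W_\eta$. For $\xi<\kappa$ put $i=\sup_{\eta<\xi}i_\eta<\kappa$. Then $\big|\bigcup_{\eta<\xi}E_\eta\big|\le|\xi|\cdot\delta\cdot\lambda_i<\lambda$, and $Y_\xi$ is big. This is what (ii) can be used for: it bounds the cost of each stage uniformly.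

Now let $\kappa>\omega$ without (ii). At stage $\omega$ one would have to shrink infinitely often, and the local bounds on $|E_W|$ may be unbounded in every open set. This is not merely a weak estimate. The following example shows that the removal can get stuck.

**Example 1.** Let $\kappa=\omega_1$, $\lambda=\aleph_{\omega_1}$ and $\lambda_i=\aleph_{i+1}$. Let $Q$ be the set of $y\in\omega_1^{\omega}$ with $y(n)=0$ for all but finitely many $n$, so $|Q|=\aleph_1$. Let
$$P=\{(y,n,\alpha): y\in Q,\ n<\omega,\ \alpha<\lambda_{\max(n,y(n))}\}.$$
For a finite sequence $s$ of countable ordinals let $B_s=\{(y,n,\alpha)\in P: s\subseteq y\}$. Two sets $B_s,B_t$ are nested or disjoint, so the sets $B_s$ form a base of a topology on $P$.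

Let $s$ have length $n$. For every $i<\omega_1$ there is $y\in Q$ extending $s$ with $y(n)=i$, so $B_s$ has at least $\lambda_i$ points. Hence $|B_s|=\lambda$ and $\Delta(P)=\lambda$. There are only $\aleph_1$ basic sets, so (i) and (iii) hold, and $P$ is $\lambda$-resolvable, by the $\pi$-base test of Section 1 applied to $P$ and to its dense subspaces $Y$ with $\Delta(Y)\ge\lambda$. So $P$ is no candidate for a counterexample. It only shows what the removal process can do.

At stage $n<\omega$ take $\mathcal W_n=\{B_s: s\text{ of length }n+1\}$, a partition of $P$, and $E_n=\{(y,n,\alpha)\in P\}$. For $W=B_s\in\mathcal W_n$ we have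
$$E_n\cap B_s=\{(y,n,\alpha): s\subseteq y\in Q,\ \alpha<\lambda_{\max(n,s(n))}\}.$$
This set has size $\aleph_1\cdot\lambda_{\max(n,s(n))}<\lambda$, and it is the disjoint union of the sets $\{(y,n,\alpha):s\subseteq y\in Q\}$, $\alpha<\lambda_{\max(n,s(n))}$, each dense in $B_s$. At least $\lambda_n$ of them are available, and surplus ones may be added to the first. So $E_n$ is a legitimate outcome of stage $n$. But $\bigcup_{n<\omega}E_n=P$, so nothing is left at stage $\omega$, when only $\sum_n\lambda_n=\aleph_\omega$ pieces have been counted.

Look again at this example. On $B_s$ the set $E_n$ contains not only $\lambda_n$ but $\lambda_{\max(n,s(n))}$ dense pieces, and $s(n)$ takes all values below $\omega_1$ inside every open set (for suitable $n$). Use them all: put $F^\gamma=\{(y,n,\gamma)\in P\}$ for $\gamma<\lambda$. These sets are disjoint. Given $B_s$ with $s$ of length $n$, choose $i$ with $\gamma<\lambda_i$ and $y\in Q$ extending $s$ with $y(n)=i$. Then $(y,n,\gamma)\in B_s\cap F^\gamma$. So the same $\omega$ sets that blocked the process contain $\lambda$ disjoint dense sets. The numbers $s(n)$ that are unbounded as *costs* serve equally well as *demands*, that is, as prescriptions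 for how many pieces to cut at which place.

## 6. Labels and the number $\theta$

We now give costs and demands a common form and compare how many of them are needed to become unbounded everywhere.

**Definition (label).** A *label* is a pair $f=(\mathcal V,j)$, where $\mathcal V$ is a maximal cellular family in $X_0$ and $j:\mathcal V\to\kappa$. For non-empty open $W\subseteq X_0$ and $i<\kappa$, the label $f$ is *bounded by $i$ on $W$* if $j(V)\le i$ for all $V\in\mathcal V$ with $V\cap W\ne\emptyset$. A set $\mathcal F$ of labels is *everywhere unbounded on $U$* if for every non-empty open $W\subseteq U$ and every $i<\kappa$ some $f\in\mathcal F$ is not bounded by $i$ on $W$.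

Note that $\bigcup\mathcal V$ is dense in $X_0$ by maximality. Finitely many labels $(\mathcal V_1,j_1),\dots,(\mathcal V_k,j_k)$ are never everywhere unbounded on a non-empty open $U$. Choose in turn $V_l\in\mathcal V_l$ meeting $U\cap V_1\cap\dots\cap V_{l-1}$, and put $W=U\cap V_1\cap\dots\cap V_k$. Only $V_l$ among the members of $\mathcal V_l$ meets $W$, so all these labels are bounded by $\max_l j_l(V_l)$ on $W$. In the space $P$ of Example 1 (with $P$ in the role of $X_0$ and $\kappa=\omega_1$), the labels $f_n=(\{B_s:s\text{ of length }n+1\},\ B_s\mapsto s(n))$, $n<\omega$, are everywhere unbounded: on $B_s$ with $s$ of length $n$, the label $f_n$ takes all values below $\omega_1$. So there the least number of labels is $\omega<\kappa$.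

**Step 4 (the least number of labels).** The purpose is to choose the length of the recursion. For $i<\kappa$ take the label $(\{X_0\},j)$ with $j$ constant of value $i$. These $\kappa$ labels form a set that is everywhere unbounded on $X_0$, because the one with value $i+1$ is not bounded by $i$ on any non-empty open $W$. Hence there is a least cardinal $\theta$ such that for some non-empty open $U\subseteq X_0$ some set of $\theta$ labels is everywhere unbounded on $U$. Moreover $\theta\le\kappa$. Fix such a set $U$ and such labels
$$f_\xi=(\mathcal V_\xi,j_\xi)\qquad(\xi<\theta).$$
Minimality of $\theta$ says that a set of fewer than $\theta$ labels is not everywhere unbounded on any non-empty open $O\subseteq X_0$. In other words: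

$$\begin{gathered}\text{if } |\mathcal G|<\theta \text{ for a set } \mathcal G \text{ of labels and } \emptyset\ne O\subseteq X_0 \text{ is open, then there are}\\ \text{a non-empty open } W\subseteq O \text{ and } i<\kappa \text{ such that every } g\in\mathcal G \text{ is bounded by } i \text{ on } W.\end{gathered}\tag{4}$$

We shall run the removal process for $\theta$ stages only. The demand at stage $\xi$ is $f_\xi$: on $V\in\mathcal V_\xi$ we cut $\lambda_{j_\xi(V)}$ pieces. The cost of stage $\xi$ is recorded as another label $g_\xi$. Before any stage there are fewer than $\theta$ costs, so by (4) they are bounded on some small open set and the remainder stays big. After all $\theta$ stages the demands are everywhere unbounded on $U$, so $\lambda$ pieces have been cut.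

## 7. A recursion of length $\theta$

**Step 5 (the recursion).** The purpose is to carry out the removal with variable demands. For $\xi<\theta$ we construct a set $E_\xi\subseteq X_0$, a label $g_\xi=(\mathcal W_\xi,m_\xi)$, and sets $E_\xi^\gamma\subseteq E_\xi$ $(\gamma<\lambda)$ such that

* (a) $E_\xi\cap E_\eta=\emptyset$ for $\eta<\xi$;
* (b) $E_\xi\subseteq\bigcup\mathcal W_\xi$, and $|E_\xi\cap W|\le\lambda_{m_\xi(W)}$ for $W\in\mathcal W_\xi$;
* (c) each $W\in\mathcal W_\xi$ is contained in some $V(W)\in\mathcal V_\xi$, which is unique because $\mathcal V_\xi$ is disjoint and $W\ne\emptyset$;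
* (d) $E_\xi^\gamma\cap E_\xi^{\gamma'}=\emptyset$ for $\gamma\ne\gamma'$, and $E_\xi^\gamma\cap W$ is dense in $W$ whenever $W\in\mathcal W_\xi$ and $\gamma<\lambda_{j_\xi(V(W))}$.

Let $\xi<\theta$, suppose everything is done for $\eta<\xi$, and put $Y=X_0\setminus\bigcup_{\eta<\xi}E_\eta$.

*$Y$ is big in $X_0$.* Let $O\subseteq X_0$ be non-empty open. The set $\{g_\eta:\eta<\xi\}$ has size at most $|\xi|<\theta$. So by (4) there are a non-empty open $W\subseteq O$ and $i<\kappa$ such that every $g_\eta$, $\eta<\xi$, is bounded by $i$ on $W$. Let $\eta<\xi$. By (b),
$$E_\eta\cap W\subseteq\bigcup\{E_\eta\cap W': W'\in\mathcal W_\eta,\ W'\cap W\ne\emptyset\}.$$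
By (3) there are at most $\delta$ such $W'$. Each has $m_\eta(W')\le i$, so $|E_\eta\cap W'|\le\lambda_i$. Hence
$$\Big|W\cap\bigcup_{\eta<\xi}E_\eta\Big|\le|\xi|\cdot\delta\cdot\lambda_i<\lambda,$$
since $|\xi|<\theta\le\kappa<\lambda$. As $|W|\ge\lambda$ by (i), it follows that $|Y\cap O|\ge|Y\cap W|\ge\lambda$.

*Good sets are everywhere.* Call a non-empty open $W\subseteq X_0$ *good* if $W\subseteq V(W)$ for some $V(W)\in\mathcal V_\xi$ and there are $\lambda_{j_\xi(V(W))}$ pairwise disjoint subsets of $Y\cap W$, each dense in $W$, with union of size less than $\lambda$. Let $O\subseteq X_0$ be non-empty open. As $\bigcup\mathcal V_\xi$ is dense, $O$ meets some $V\in\mathcal V_\xi$. The set $Y\cap O\cap V$ is big in $O\cap V$. Step 3, applied to $O\cap V$, to $Y\cap O\cap V$ and to $\rho=\lambda_{j_\xi(V)}$, yields a good set $W\subseteq O\cap V$, with $V(W)=V$. By Fact 1, a maximal disjoint family $\mathcal W_\xi$ of good sets is a maximal cellular family in $X_0$.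

*Gluing.* For $W\in\mathcal W_\xi$ let $E_W^\gamma$ $\big(\gamma<\lambda_{j_\xi(V(W))}\big)$ be disjoint sets witnessing that $W$ is good, and let $E_W$ be their union. Let $m_\xi(W)$ be the least $m<\kappa$ with $|E_W|\le\lambda_m$, which exists because $|E_W|<\lambda$. Put
$$E_\xi=\bigcup_{W\in\mathcal W_\xi}E_W,\qquad E_\xi^\gamma=\bigcup\{E_W^\gamma: W\in\mathcal W_\xi,\ \gamma<\lambda_{j_\xi(V(W))}\}.$$
Then (a) holds because $E_\xi\subseteq Y$. For $W\in\mathcal W_\xi$ we have $E_\xi\cap W=E_W$, because $\mathcal W_\xi$ is disjoint and $E_{W'}\subseteq W'$ for all $W'\in\mathcal W_\xi$. This gives (b). Condition (c) is part of goodness. Finally, $E_\xi^\gamma\cap W$ is $E_W^\gamma$ if $\gamma<\lambda_{j_\xi(V(W))}$ and is empty otherwise, and this gives (d).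

**Step 6 (the $\lambda$ dense sets).** The purpose is to contradict (2). For $\gamma<\lambda$ put $F^\gamma=\bigcup_{\xi<\theta}E_\xi^\gamma$. For $\gamma\ne\gamma'$ the sets $F^\gamma$ and $F^{\gamma'}$ are disjoint: $E_\xi^\gamma\cap E_\eta^{\gamma'}=\emptyset$ by (a) if $\xi\ne\eta$, and by (d) if $\xi=\eta$. It remains to see that $F^\gamma\cap U$ is dense in $U$.

Let $O\subseteq U$ be non-empty open, and choose $i<\kappa$ with $\gamma<\lambda_i$. Since $\{f_\xi:\xi<\theta\}$ is everywhere unbounded on $U$, there are $\xi<\theta$ and $V\in\mathcal V_\xi$ with $V\cap O\ne\emptyset$ and $j_\xi(V)>i$. As $\mathcal W_\xi$ is a maximal cellular family in $X_0$, some $W\in\mathcal W_\xi$ meets $V\cap O$. Then $V(W)\supseteq W$ meets $V$, and $\mathcal V_\xi$ is disjoint, so $V(W)=V$. Now $\gamma<\lambda_i\le\lambda_{j_\xi(V)}$, so $E_\xi^\gamma\cap W$ is dense in $W$ by (d), and it meets the non-empty open set $O\cap W$. Hence $F^\gamma\cap O\ne\emptyset$.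

So $U$, a non-empty open subset of $U_0$, is $\lambda$-resolvable, which contradicts (2). This proves Theorem A. $\blacksquare$

Only (i) and (iii) were used. Therefore the conclusion of the theorem in Section 2 remains true if (ii) is replaced by $c(X)<\lambda$, and also if (ii) is dropped.

## 8. From every finite $n$ to $\omega$

We turn to Theorem B. For singular $\lambda$ it is Theorem A. For $\lambda=\omega$, hypotheses (i) and (iii) applied to $Y=X$ say that $X$ is $n$-resolvable for every finite $n>1$. That such a space is $\omega$-resolvable is due to A. Illanes, *Finite and $\omega$-resolvability*, Proc. Amer. Math. Soc. 124 (1996). Here is a proof, so that the notes are complete.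

**Definition (OHI).** A non-empty space is *OHI* (open-hereditarily irresolvable) if each of its non-empty open subspaces is irresolvable.

Discrete spaces are OHI. A more telling example is an infinite set $Z$ with a non-principal ultrafilter $\mathcal U$ and the topology $\{\emptyset\}\cup\mathcal U$. A set is dense if and only if it meets all members of $\mathcal U$, that is, if and only if it belongs to $\mathcal U$. So two dense sets always meet. If $G\in\mathcal U$, then a subset dense in the open set $G$ is dense in $Z$, because $G$ is dense in $Z$. So $G$ is irresolvable too.

**Lemma 1.** Let $n\ge1$ and let $G$ be a space with $G=D_1\cup\dots\cup D_n$, where each $D_k$ is dense in $G$ and OHI. Then $G$ is not $(n+1)$-resolvable.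

*Proof.* Suppose $A_0,\dots,A_n$ are disjoint dense subsets of $G$. We claim: for each $k$, every non-empty open $H\subseteq G$ has a non-empty open subset $H'$ such that $A_j\cap D_k\cap H'\ne\emptyset$ for at most one $j$.

First suppose that for some $j$ the set $A_j\cap D_k$ is dense in some non-empty open $H_1\subseteq H$. The subspace $D_k\cap H_1$ is non-empty and open in $D_k$, so it is irresolvable. As $A_j\cap D_k\cap H_1$ is dense in it, the complement $(D_k\cap H_1)\setminus A_j$ is not. So there is a non-empty open $H'\subseteq H_1$ with $D_k\cap H'\subseteq A_j$, and the other $A_{j'}$ do not meet $D_k\cap H'$. Otherwise no $A_j\cap D_k$ is dense in any non-empty open subset of $H$. Then we shrink $H$ successively $n+1$ times, each time to a non-empty open set missing the next $A_j\cap D_k$, and the last set misses all of them.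

Apply the claim for $k=1,\dots,n$ in turn, shrinking each time. We end with a non-empty open $H\subseteq G=D_1\cup\dots\cup D_n$ such that for each $k$ at most one $A_j$ meets $D_k\cap H$. So at most $n$ of the $n+1$ sets $A_j$ meet $H$, contradicting their density. $\blacksquare$

**Proposition 1.** If $X$ is $n$-resolvable for every finite $n>1$, then $X$ is $\omega$-resolvable.

*Proof.* Suppose not. By Fact 3 there is a non-empty open $U$ with no non-empty open $\omega$-resolvable subset. We construct disjoint sets $D_1,D_2,\dots\subseteq U$, each dense in $U$ and OHI. They make $U$ $\omega$-resolvable, a contradiction.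

Let $k\ge0$ and suppose $D_1,\dots,D_k$ are constructed. Let $V\subseteq U$ be non-empty open and put $R=V\setminus(D_1\cup\dots\cup D_k)$.

*$R$ is dense in $V$.* Otherwise $k\ge1$ and some non-empty open $G\subseteq V$ is contained in $D_1\cup\dots\cup D_k$. The sets $D_l\cap G$ are dense in $G$ and OHI, so $G$ is not $(k+1)$-resolvable by Lemma 1. But $G$ is open in the $(k+1)$-resolvable space $X$, against Fact 2.

*Some $E\subseteq R$ is dense in $V$ and irresolvable.* Otherwise every subset of $R$ that is dense in $V$ splits into two disjoint sets dense in it, hence in $V$. Split $R$, keep one part and split the other, and so on. This gives $\omega$ disjoint sets dense in $V$, so $V$ is $\omega$-resolvable, a contradiction.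

*An OHI part.* By Fact 3 with $\mu=2$, applied to the space $E$, there is an open $V'\subseteq V$ such that $E\cap V'\ne\emptyset$ and no non-empty open subset of $E\cap V'$ is $2$-resolvable. So $E\cap V'$ is OHI, dense in $V'$, and disjoint from $D_1,\dots,D_k$.

Thus every non-empty open $V\subseteq U$ contains a non-empty open $V'$ with an OHI subset $D_{V'}$ dense in $V'$ and disjoint from $D_1\cup\dots\cup D_k$. By Fact 1 take a cellular family $\mathcal A$ of such sets $V'$ with union dense in $U$, and put $D_{k+1}=\bigcup_{V'\in\mathcal A}D_{V'}$. It is dense in $U$ and disjoint from the earlier sets. It is OHI: a non-empty open subset of $D_{k+1}$ meets some $V'\in\mathcal A$, where it contains a non-empty open subset of $D_{V'}$, which is irresolvable. By Fact 2 the larger set is irresolvable as well. $\blacksquare$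

This settles $\lambda=\omega$.

## 9. A filter topology for regular uncountable $\lambda$

Look again at the ultrafilter topology. There a set is dense if and only if the homomorphism $P(Z)\to\{0,1\}$ given by $\mathcal U$ sends it to $1$, and there are no two disjoint dense sets because $\{0,1\}$ has no two disjoint non-zero elements. If $\{0,1\}$ is replaced by a larger Boolean algebra $\mathcal B$, the dense sets should be those with non-zero value, and disjoint dense sets yield disjoint non-zero elements of $\mathcal B$. So we want an algebra $\mathcal B$ with no $\lambda$ disjoint non-zero elements, in which every non-zero element splits, in a way visible in the space, into $\nu$ non-zero parts for each $\nu<\lambda$.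

Three textbook facts are needed. First, the *regular open* sets of a space (those equal to the interior of their closure) form a complete Boolean algebra $\mathrm{RO}$ with meet $a\cap b$, complement $X\setminus\overline a$, and join of a family equal to the interior of the closure of its union. For instance, every clopen set is regular open, while $(0,1)\cup(1,2)$ is not regular open in $\mathbb R$. Second, the *$\Delta$-system lemma*: if $\lambda$ is regular uncountable and $d_a$ $(a<\lambda)$ are finite sets, there are $A\subseteq\lambda$ with $|A|=\lambda$ and a finite set $r$ with $d_a\cap d_b=r$ for distinct $a,b\in A$. Third, *Sikorski's extension theorem*: a homomorphism from a subalgebra of a Boolean algebra $\mathcal D$ into a complete Boolean algebra extends to a homomorphism on all of $\mathcal D$.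

Let $\lambda$ be regular uncountable.

**Step 1 (the algebra $\mathcal B$).** Let
$$S=\{(\nu,\xi):\nu\text{ a cardinal},\ 2\le\nu<\lambda,\ \xi<\lambda\},\qquad X=\prod_{(\nu,\xi)\in S}\nu .$$
For a finite partial function $p$ on $S$ with $p(\nu,\xi)<\nu$ let $[p]=\{x\in X:p\subseteq x\}\ne\emptyset$. Let $\tau_0$ be the product topology with discrete factors, whose basic open sets are the sets $[p]$, and let $\mathcal B=\mathrm{RO}(X,\tau_0)$. For a cardinal $2\le\nu<\lambda$ and $\xi<\lambda$, $\alpha<\nu$, write $[\nu,\xi;\alpha]=\{x\in X:x(\nu,\xi)=\alpha\}$. This is the basic set given by the one-point function with value $\alpha$ at $(\nu,\xi)$.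

*$\mathcal B$ has no $\lambda$ pairwise disjoint non-zero elements.* Otherwise choose basic sets $[p_a]$ $(a<\lambda)$ inside such elements. They are pairwise disjoint, so the $p_a$ are pairwise incompatible. By the $\Delta$-system lemma there are $A\subseteq\lambda$ of size $\lambda$ and a finite $r$ with $\operatorname{dom}p_a\cap\operatorname{dom}p_b=r$ for distinct $a,b\in A$. The restriction $p_a\restriction r$ lies in $\prod_{(\nu,\xi)\in r}\nu$, a finite product of cardinals below $\lambda$, which has size less than $\lambda$. So $p_a\restriction r=p_b\restriction r$ for some distinct $a,b\in A$. Then $p_a\cup p_b$ is a function, so $p_a,p_b$ are compatible, a contradiction.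

*Every non-zero element splits.* If $0\ne b\in\mathcal B$ and $2\le\nu<\lambda$ is a cardinal, there is $\xi<\lambda$ with $b\cap[\nu,\xi;\alpha]\ne\emptyset$ for all $\alpha<\nu$. Take $[p]\subseteq b$ and any $\xi$ with $(\nu,\xi)\notin\operatorname{dom}p$. For each $\alpha<\nu$, extending $p$ by the value $\alpha$ at $(\nu,\xi)$ gives a basic set contained in $b\cap[\nu,\xi;\alpha]$.

**Step 2 (a homomorphism $h:P(X)\to\mathcal B$).** The purpose is to give every subset of $X$ a value in $\mathcal B$, with small sets getting $0$ and the sets $[p]$ keeping their own value. Let $\mathcal C\subseteq P(X)$ be the algebra of sets generated by the sets $[p]$. Each $[p]$ is $\tau_0$-clopen, because its complement is the union of the $[q]$ with $q$ incompatible with $p$. So all members of $\mathcal C$ are clopen. For clopen sets the operations of $\mathcal B$ are the set operations, so $\mathcal C$ is a subalgebra of $\mathcal B$. A non-empty $C\in\mathcal C$ is open, hence contains some $[p]$. Since $\lambda$ coordinates are left free by $p$, each with at least two values, $|C|\ge2^\lambda>\lambda$.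

Let $J$ be the ideal of subsets of $X$ of size less than $\lambda$. No non-empty member of $\mathcal C$ is in $J$, so $C\mapsto C/J$ is an embedding of $\mathcal C$ into $P(X)/J$. On its image the map $C/J\mapsto C$ is a well-defined homomorphism into the complete algebra $\mathcal B$. By Sikorski's theorem it extends to a homomorphism $P(X)/J\to\mathcal B$. Composing with the quotient map we obtain a homomorphism
$$h:P(X)\to\mathcal B,\qquad h(C)=C\ \text{ for } C\in\mathcal C,\qquad h(A)=0\ \text{ whenever } |A|<\lambda. \tag{5}$$

**Step 3 (the topology and its dense sets).** Let $I=\{A\subseteq X:h(A)=0\}$. This is an ideal, and it is proper because $h(X)=X\ne0$. Let $\mathcal F=\{A:X\setminus A\in I\}$ be the dual filter, and give $X$ the topology $\{\emptyset\}\cup\mathcal F$. It is a topology, because a filter is closed under finite intersections and supersets.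

The space is $T_1$, because finite sets are in $I$, so their complements are open. Two members of $\mathcal F$ always meet, so $c(X)=1$. If $F\in\mathcal F$, then $F\notin I$, since otherwise $X\in I$. Hence $|F|\ge\lambda$ by (5). So $\Delta(X)\ge\lambda$, which is (i).

Moreover,
$$Y\subseteq X\text{ is dense if and only if } h(Y)\ne0. \tag{6}$$
If $h(Y)=0$, then $X\setminus Y\in\mathcal F$ is a non-empty open set missing $Y$. If a non-empty open $F\in\mathcal F$ misses $Y$, then $Y\subseteq X\setminus F\in I$, so $h(Y)=0$.

**Step 4 (hypothesis (iii) holds).** Let $Y$ be any dense set, put $b=h(Y)\ne0$, and let $2\le\nu<\lambda$ be a cardinal. Take $\xi$ from the splitting property of Step 1. The sets $Y_\alpha=Y\cap[\nu,\xi;\alpha]$ $(\alpha<\nu)$ are pairwise disjoint. Since $h$ is a homomorphism that fixes the members of $\mathcal C$,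
$$h(Y_\alpha)=h(Y)\cap[\nu,\xi;\alpha]=b\cap[\nu,\xi;\alpha]\ne0 .$$
By (6) each $Y_\alpha$ is dense in $X$, hence dense in $Y$. So every dense $Y$ is $\nu$-resolvable for every $\nu<\lambda$, and (iii) holds.

**Step 5 ($X$ is not $\lambda$-resolvable).** If $F_\gamma$ $(\gamma<\lambda)$ were disjoint dense sets, then by (6) the elements $h(F_\gamma)$ would be non-zero. They would be pairwise disjoint, because $h(F_\gamma)\cap h(F_{\gamma'})=h(F_\gamma\cap F_{\gamma'})=h(\emptyset)=0$. So $\mathcal B$ would have $\lambda$ pairwise disjoint non-zero elements, which Step 1 excludes.

Thus $X$ is a $T_1$ space with $c(X)=1$ that satisfies (i) and (iii) and is not $\lambda$-resolvable. Together with Theorem A and Proposition 1 this proves Theorem B. $\blacksquare$
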